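# Faithful but not unique: equivariant pseudo-expectations on reduced crossed products

## 1. Faithfulness against uniqueness, tested on four small systems

A discrete group $G$ acts by $*$-automorphisms on a unital C*-algebra $A$. Among the positive maps that compress the reduced crossed product onto coefficients, there is a canonical one, the conditional expectation $E$. Here are two ways of saying that $A$ controls the crossed product well: *every* such compression is faithful, or there is *no* compression other than $E$. The first guess is that the two say the same thing. The guess has a picture behind it. The compressions form a convex set. If there is a second point $F$ in it, travel from $F$ through $E$ and beyond until positivity is about to fail; at the last admissible moment one expects to have lost faithfulness. So two compressions should produce a non-faithful one.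

We first make the words precise, then test the guess.

**Crossed products.** $A\rtimes_\lambda G$ is generated by $A$ and unitaries $\lambda_t$, $t\in G$, with $\lambda_ta\lambda_t^*=t\cdot a$. The map $E(a\lambda_t)=a$ if $t=e$ and $E(a\lambda_t)=0$ otherwise extends to a faithful conditional expectation $E:A\rtimes_\lambda G\to A$. The group acts on $A\rtimes_\lambda G$ by conjugation, $s\cdot b=\lambda_sb\lambda_s^*$, which extends the action on $A$.

**Multiplicative domains (Choi).** We write ucp for unital completely positive. If $F$ is ucp, and its restriction to a C*-subalgebra $B$ is multiplicative, then $F(bx)=F(b)F(x)$ and $F(xb)=F(x)F(b)$ for all $b\in B$ and all $x$. In particular, if $F|_B=\mathrm{id}_B$, then $F$ is $B$-bimodular: $F(bxb')=bF(x)b'$.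

**G-injectivity and G-rigidity.** A $G$-operator system is an operator system on which $G$ acts by unital complete order automorphisms. A $G$-operator system $M$ is *$G$-injective* if, for every inclusion $V\subseteq W$ of $G$-operator systems, each equivariant ucp map $V\to M$ extends to an equivariant ucp map $W\to M$. An equivariant inclusion $A\subseteq M$ is *$G$-rigid* if the only equivariant ucp map $M\to M$ fixing $A$ pointwise is $\mathrm{id}_M$. Hamana's *$G$-injective envelope* $I_G(A)$ is a C*-algebra with a $G$-action, containing $A$ equivariantly, which is $G$-injective and $G$-rigid over $A$. It is unique. Indeed, if $M,N$ are two such extensions, then $\mathrm{id}_A$ extends to equivariant ucp maps $M\to N$ and $N\to M$. Both compositions fix $A$, so by rigidity they are identities. The maps are therefore unital complete order isomorphisms between C*-algebras, hence $*$-isomorphisms. For trivial $G$ we write $I(A)$ and say injective and rigid.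

*Example.* Let $G$ be finite and $A$ finite-dimensional. Then $I_G(A)=A$. Indeed, $A$ is injective as a finite direct sum of matrix algebras. Given an equivariant ucp map $\varphi:V\to A$, take any ucp extension $\psi:W\to A$ and average: $\Psi(w)=|G|^{-1}\sum_s s^{-1}\cdot\psi(s w)$. This is ucp and extends $\varphi$. Substituting $r=st$ in $\Psi(tw)=|G|^{-1}\sum_s s^{-1}\cdot\psi(stw)$ gives $\Psi(tw)=t\cdot\Psi(w)$. So $A$ is $G$-injective, and it is trivially rigid over itself.

**Equivariant pseudo-expectations.** These are the $G$-equivariant ucp maps $F:A\rtimes_\lambda G\to I_G(A)$ with $F|_A=\mathrm{id}_A$. Such an $F$ is *faithful* if $F(x^*x)=0$ implies $x=0$. The map $E$, viewed as a map into $I_G(A)\supseteq A$, is one of them.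

The two conditions to be compared are:

(i) every equivariant pseudo-expectation $F:A\rtimes_\lambda G\to I_G(A)$ is faithful;

(ii) $E$ is the only equivariant pseudo-expectation.

Since $E$ is faithful, (ii)$\Rightarrow$(i) always holds. The question is whether (i)$\Rightarrow$(ii). It is posed in Shirly Geffen, Dan Ursu, "Simplicity of crossed products by FC-hypercentral groups", arXiv:2304.07852 (2023). Two facts are given there as background. By Kennedy and Schafhauser, (i) is equivalent to the *intersection property*: every nonzero closed two-sided ideal of $A\rtimes_\lambda G$ meets $A$ in a nonzero ideal. And if $A$ is commutative, then (i) and (ii) are equivalent. The proofs below use neither fact; they explain why one cares and why the guess is natural.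

**Coefficients.** For computing, put $c_t=F(\lambda_t)\in I_G(A)$. Since $F$ is $A$-bimodular and equivariant, and $\lambda_ta=(t\cdot a)\lambda_t$,
$$F(a\lambda_t)=ac_t,\qquad c_ta=(t\cdot a)c_t,\qquad s\cdot c_t=c_{sts^{-1}}\qquad(a\in A,\ s,t\in G). \tag{1}$$
So $F$ is determined by its coefficients, $c_e=1$, and $F=E$ exactly when $c_t=0$ for all $t\ne e$.

Now four systems with $G$ finite and $A$ finite-dimensional, so that $I_G(A)=A$.

*Case 1: $A=\mathbb C$, $G=\mathbb Z/2$.* The crossed product is $C^*(\mathbb Z/2)\cong\mathbb C^2$ with $\lambda\leftrightarrow(1,-1)$, and all actions are trivial. The pseudo-expectations are all the states $(a,b)\mapsto ra+(1-r)b$, $0\le r\le1$, and $E$ is $r=\frac12$. The endpoints are not faithful. Both (i) and (ii) fail.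

*Case 2: $A=\mathbb C^2$, $G=\mathbb Z/2$ swapping the coordinates.* For $t\ne e$, (1) with $a=(1,0)$ says $c_t\cdot(1,0)=(0,1)\cdot c_t$, so $c_t(1,-1)=0$ and $c_t=0$. Only $E$ exists. Both conditions hold.

*Case 3: $A=M_2$, $G=\mathbb Z/2$ acting by $\mathrm{Ad}\,z$, $z=\mathrm{diag}(1,-1)$.* For $t\neq e$, (1) says $c_ta=zaz\,c_t$, so $zc_ta=a\,zc_t$. Hence $zc_t$ is a scalar and $c_t=rz$. The map $a+b\lambda\mapsto(a+bz,\,a-bz)$ identifies the crossed product with $M_2\oplus M_2$, and $F(a+b\lambda)=a+rbz$ becomes the combination with weights $\frac{1+r}2,\frac{1-r}2$ of the two coordinates. It is ucp exactly for $-1\le r\le1$, and is not faithful for $r=\pm1$. Both conditions fail.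

*Case 4: $A=M_2$, $G=(\mathbb Z/2)^2$ acting by $\mathrm{Ad}\,u_t$, where $u_t$ runs over $1,x,z,xz$ with $x=\begin{pmatrix}0&1\\1&0\end{pmatrix}$.* As before $c_t=r_tu_t$ with $r_t$ scalar. As $G$ is abelian, (1) gives $u_sc_tu_s^*=c_t$ for all $s$. For $t\ne e$ some $u_s$ anticommutes with $u_t$, so $r_t=-r_t=0$. Only $E$ exists. Both conditions hold.

The guess survives. It will even turn out to be right for all finite groups. In general it is wrong.

## 2. Statements of the three theorems

**Theorem 1.** There are a simple unital separable AF algebra $A$ and a countable locally finite group $G$ acting on $A$ by inner automorphisms such that $A\rtimes_\lambda G\cong A\otimes_{\min}A$ is simple (so every equivariant pseudo-expectation is faithful), but there is an equivariant pseudo-expectation $F\ne E$, with values in $A$. Hence (i) holds and (ii) fails.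

Thus (i)$\Rightarrow$(ii) fails even when $G$ is countable and locally finite (hence amenable), $A$ is simple, unital, separable and AF, and $A\rtimes_\lambda G$ is simple and AF.

**Theorem 2.** If $G$ is finite and $A$ is any unital $G$-C*-algebra, then (i)$\Leftrightarrow$(ii), and both are equivalent to $Z(I_G(A)\rtimes G)=Z(I_G(A))^G$.

So "locally finite" in Theorem 1 cannot be improved to "finite".

**Theorem 3.** Let $A$ be simple and unital, $G$ amenable, $\sigma:G\times G\to\mathbb T$, and let $u:G\to U(A)$ satisfy $u_e=1$ and $u_su_t=\sigma(s,t)u_{st}$. Let $G$ act by $s\cdot a=u_sau_s^*$, and let $D=C^*_\lambda(G,\bar\sigma)$. Then $A\rtimes_\lambda G\cong A\otimes_{\min}D$, and the equivariant pseudo-expectations are exactly the maps $\mathrm{id}\otimes\tau$ with $\tau$ a tracial state of $D$. Hence (i) $\Leftrightarrow$ $D$ is simple, and (ii) $\Leftrightarrow$ $D$ has a unique tracial state.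

We prove Theorem 2 first, because its proof is the natural attack on (i)$\Rightarrow$(ii) and shows where finiteness enters. Theorem 3 then says where to look for a failure, and Theorem 1 builds it.

## 3. The left kernel of a pseudo-expectation is an ideal

**Lemma 1.** Let $F$ be an equivariant pseudo-expectation on $A\rtimes_\lambda G$. Then $J_F=\{x:F(x^*x)=0\}$ is a proper closed two-sided ideal. In particular, if $A\rtimes_\lambda G$ is simple, then (i) holds.

*Proof.* $J_F$ is closed by continuity. From $F(x^*y^*yx)\le\|y\|^2F(x^*x)$ and $(x+y)^*(x+y)\le2x^*x+2y^*y$ it is a left ideal. For right multiplication, let $x\in J_F$. By $A$-bimodularity, $F(a^*x^*xa)=a^*F(x^*x)a=0$. By equivariance, $F(\lambda_t^*x^*x\lambda_t)=t^{-1}\cdot F(x^*x)=0$. So $J_F$ is stable under right multiplication by $A$ and by all $\lambda_t$, hence by their products and the linear span of these, and, being closed, by everything. It is proper since $F(1)=1$. If the crossed product is simple, $J_F=0$, which says that $F$ is faithful. $\square$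

The proof uses only that $F$ is equivariant, ucp and the identity on $A$. Below it is also applied to an equivariant ucp map $M\rtimes G\to M$ that is the identity on $M=I_G(A)$.

## 4. Finite groups: the coefficients of $F$ form a central element

Let $G$ be finite and $M=I_G(A)$. Every element of $M\rtimes G$ is uniquely $\sum_tm_t\lambda_t$, and $E$ also denotes the canonical faithful expectation $M\rtimes G\to M$. It is $M$-bimodular and equivariant. It pays to work over $M$, so we must pass between $A\rtimes G$ and $M\rtimes G$.

**Lemma 2.** (a) Every equivariant pseudo-expectation $F$ on $A\rtimes G$ extends to an equivariant ucp map $\tilde F:M\rtimes G\to M$ with $\tilde F|_M=\mathrm{id}$.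

(b) If $\tilde F:M\rtimes G\to M$ is equivariant and ucp with $\tilde F|_M=\mathrm{id}$, and $\tilde F$ is not faithful, then $\tilde F|_{A\rtimes G}$ is a non-faithful equivariant pseudo-expectation.

*Proof.* (a) By $G$-injectivity of $M$, $F$ extends to an equivariant ucp map $\tilde F$ on $M\rtimes G\supseteq A\rtimes G$. The map $\tilde F|_M:M\to M$ is equivariant, ucp and fixes $A$, so it is $\mathrm{id}_M$ by rigidity.

(b) Clearly $\tilde F|_{A\rtimes G}$ is an equivariant pseudo-expectation. By the proof of Lemma 1, $J=\{x:\tilde F(x^*x)=0\}$ is a closed ideal of $M\rtimes G$, and it is nonzero by assumption. Suppose $J\cap(A\rtimes G)=0$. The ideal $J$ is invariant under conjugation by the $\lambda_s$, so $G$ acts on $(M\rtimes G)/J$ and the quotient map $Q$ is equivariant. Since $Q$ is injective on $A\rtimes G$, it is a $*$-isomorphism onto its image there, and $Q(x)\mapsto E(x)$ is a well-defined equivariant ucp map $Q(A\rtimes G)\to M$. By $G$-injectivity it extends to an equivariant ucp map $R:(M\rtimes G)/J\to M$. The restriction of $RQ$ to $M$ is equivariant, ucp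 and fixes $A$, hence is $\mathrm{id}_M$ by rigidity, so $RQ$ is $M$-bimodular. As $RQ(\lambda_t)=E(\lambda_t)=\delta_{t,e}$, we get $RQ(m\lambda_t)=m\delta_{t,e}$, that is, $RQ=E$. But $RQ(J)=0$ and $E$ is faithful, so $J=0$, a contradiction. Any $0\ne x\in J\cap(A\rtimes G)$ shows that $\tilde F|_{A\rtimes G}$ is not faithful. $\square$

Put $C=Z(M\rtimes G)$ and $C_0=Z(M)^G$. Then $C_0\subseteq C$. Moreover $E(C)\subseteq C_0$: for $c\in C$, $mE(c)=E(mc)=E(cm)=E(c)m$ and $s\cdot E(c)=E(\lambda_sc\lambda_s^*)=E(c)$. Also $E|_C$ is $C_0$-linear.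

**Step 1 (a second pseudo-expectation gives a new central element).** *Claim: if $F\ne E$ is an equivariant pseudo-expectation, then $C\neq C_0$.* Take $\tilde F$ from Lemma 2(a) and $c_t=F(\lambda_t)$. Since $\tilde F$ is $M$-bimodular, the relations (1) hold for all $m\in M$: $c_tm=(t\cdot m)c_t$ and $s\cdot c_t=c_{sts^{-1}}$. Put
$$q=\sum_{t\in G}c_t\lambda_t^*. \tag{2}$$
For $m\in M$,
$$c_t\lambda_t^*m=c_t(t^{-1}\cdot m)\lambda_t^*=mc_t\lambda_t^*,\qquad \lambda_sq\lambda_s^*=\sum_tc_{sts^{-1}}\lambda_{sts^{-1}}^*=q .$$
So $q\in C$. Since $F\neq E$, some $c_t\ne0$ with $t\ne e$. It is the coefficient of $q$ at $\lambda_{t^{-1}}$, so $q\notin M$ and $q\notin C_0$.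

**Step 2 ($E$ is bounded below).** *Claim: $E(x)\ge|G|^{-1}x$ for $x\ge0$ in $M\rtimes G$.* Write $x=y^*y$ with $y=\sum_t\lambda_ty_t$, $y_t\in M$. Then
$$y^*y\le|G|\sum_t(\lambda_ty_t)^*(\lambda_ty_t)=|G|\sum_ty_t^*y_t,\qquad E(y^*y)=\sum_{s,t}E(y_s^*\lambda_{s^{-1}t}y_t)=\sum_ty_t^*y_t .$$

**Step 3 (a new central element gives a non-faithful pseudo-expectation).** *Claim: if $C\ne C_0$, then (i) fails.* The plan is to find a central density $q\ge0$ with $E(q)=1$ that vanishes somewhere, and to use $x\mapsto E(xq)$.

Write $C=C(\hat Y)$, $C_0=C(Y)$ with $\hat Y,Y$ compact Hausdorff, and let $\pi:\hat Y\to Y$ be the surjection dual to the inclusion $C_0\subseteq C$. Since $C\neq C_0$, $\pi$ is not injective: there are $p_1\ne p_2$ with $\pi(p_1)=\pi(p_2)=y_0$. Choose $f\in C$ with $0\le f\le1$, $f(p_1)=1$ and $f=0$ on an open set $V\ni p_2$. By Step 2, $E(f)\circ\pi\ge|G|^{-1}f$ on $\hat Y$, so $E(f)(y_0)\ge|G|^{-1}$. Hence $E(f)>\frac1{2|G|}$ on an open set $U\ni y_0$. Choose $h\in C(Y)$ with $0\le h\le1$, $\operatorname{supp}h\subseteq U$, and $h=1$ on an open set $U_1\ni y_0$.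 With $h/E(f)$ read as $0$ off $U$, put
$$q=f\cdot\Big(\frac h{E(f)}\Big)\circ\pi+(1-h)\circ\pi\in C_+ .$$
By $C_0$-linearity, $E(q)=E(f)\frac h{E(f)}+1-h=1$. On the open set $V\cap\pi^{-1}(U_1)\ni p_2$ both terms vanish, so $q=0$ there. Choose $0\ne c\in C_+$ supported in this set; then $cq=0$.

Define $\tilde F(x)=E(xq)=E(q^{1/2}xq^{1/2})$, using that $q^{1/2}$ is central. It is completely positive, and $\tilde F(m)=mE(q)=m$ for $m\in M$, so it is ucp and the identity on $M$. It is equivariant: $E(\lambda_sx\lambda_s^*q)=E(\lambda_sxq\lambda_s^*)=s\cdot E(xq)$. And $\tilde F(c)=E(cq)=0$ with $c=(c^{1/2})^*c^{1/2}\neq0$. So $\tilde F$ is not faithful, and Lemma 2(b) gives a non-faithful equivariant pseudo-expectation on $A\rtimes G$.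

*Proof of Theorem 2.* Step 1 gives $C=C_0\Rightarrow$ (ii). We know (ii)$\Rightarrow$(i). Step 3 gives (i)$\Rightarrow C=C_0$. $\square$

## 5. Where finiteness was used, and what breaks for infinite groups

Finiteness enters twice. The inequality of Step 2 can fail for every positive constant. For $A=\mathbb C$ and $G=\mathbb Z$, $E$ is integration against Haar measure on $C(\mathbb T)\cong C^*_\lambda(\mathbb Z)$, and a continuous bump of height $1$ on a small arc has arbitrarily small integral. More seriously, the sum (2) has no reason to define anything. The following observation shows that it cannot, precisely in the systems we should now examine.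

**Remark.** Suppose $A\rtimes_\lambda G$ is simple and $F\ne E$ is an equivariant pseudo-expectation with coefficients $c_t$. Then no $q\in A\rtimes_\lambda G$ satisfies $E(q\lambda_t)=c_t$ for all $t$.

*Check.* An element $x$ is determined by the family $E(x\lambda_t)$: if all of these vanish, then $E(x\lambda_ta)=E(x\lambda_t)a=0$, so $E(xy)=0$ for all $y$, $E(xx^*)=0$ and $x=0$. Suppose $q$ is as stated. Then, using (1),
$$E(\lambda_sq\lambda_s^*\lambda_t)=s\cdot E(q\lambda_{s^{-1}ts})=s\cdot c_{s^{-1}ts}=c_t,\qquad E(qa\lambda_t)=E(q\lambda_t)(t^{-1}\cdot a)=c_t(t^{-1}\cdot a)=ac_t=E(aq\lambda_t).$$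
So $q$ is central. The center of a simple unital C*-algebra is $\mathbb C$: if $z=z^*$ is central and not scalar, there are continuous functions $f,g$ with $f(z)\neq0\ne g(z)$ and $f(z)g(z)=0$, and the ideal generated by $f(z)$ is nonzero and annihilated by $g(z)$. So $q$ is a scalar, and $c_t=E(q\lambda_t)=0$ for $t\ne e$, contradicting $F\ne E$. $\square$

By Lemma 1, simplicity of $A\rtimes_\lambda G$ already forces (i). So the target is a simple crossed product carrying a second pseudo-expectation, and in such a system the central-element argument has nothing to work with. Cases 3 and 4 suggest how to make pseudo-expectations computable: let $G$ act by inner automorphisms.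

## 6. Inner actions: pseudo-expectations are traces

When $G$ acts by $\mathrm{Ad}\,u_s$, the product of $u_s^*$ with $\lambda_s$ commutes with $A$, so the crossed product should split as a tensor product of $A$ with the algebra of these products. The $u_s$ need only be multiplicative up to scalars.

**Lemma 3.** Let $A,D$ be unital C*-algebras, $\tau_0$ a faithful tracial state on $D$, and $u:G\to U(A)$, $v:G\to U(D)$ maps with $u_e=1$, $v_e=1$, $u_su_t=\sigma(s,t)u_{st}$, $v_sv_t=\overline{\sigma(s,t)}v_{st}$ for some $\sigma:G\times G\to\mathbb T$. Assume $\overline{\operatorname{span}}\{v_s\}=D$ and $\tau_0(v_s)=0$ for $s\ne e$. Let $G$ act on $A$ by $s\cdot a=u_sau_s^*$. Then $a\lambda_s\mapsto au_s\otimes v_s$ defines an isomorphism $A\rtimes_\lambda G\cong A\otimes_{\min}D$ carrying $E$ to $\mathrm{id}\otimes\tau_0$. For each tracial state $\tau$ of $D$, the map $\mathrm{id}\otimes\tau:A\otimes_{\min}D\to A\subseteq I_G(A)$ is an equivariant pseudo-expectation. It is faithful if and only if $\tau$ is.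

*Proof.* **Step 1 (when $\mathrm{id}\otimes\tau$ is faithful).** Let $\tau$ be faithful, $x\ge0$ and $(\mathrm{id}\otimes\tau)(x)=0$. For each state $\psi$ of $A$, $\tau((\psi\otimes\mathrm{id})(x))=\psi((\mathrm{id}\otimes\tau)(x))=0$, and $(\psi\otimes\mathrm{id})(x)\ge0$, so $(\psi\otimes\mathrm{id})(x)=0$. Hence $(\psi\otimes\varphi)(x)=0$ for all states $\psi,\varphi$, and then for all bounded functionals, since these are combinations of states. Represent $A\otimes_{\min}D$ faithfully on $H_A\otimes H_D$ by a tensor product of faithful representations. The functionals $\langle\,\cdot\,(\xi\otimes\eta),\xi'\otimes\eta'\rangle$ are product functionals, and they separate operators. So $x=0$. Conversely, if $\tau(d^*d)=0$, then $(\mathrm{id}\otimes\tau)(1\otimes d^*d)=0$, so faithfulness of $\mathrm{id}\otimes\tau$ forces $d=0$.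

**Step 2 (the isomorphism).** Put $V_s=u_s\otimes v_s$. The scalars cancel: $V_sV_t=\sigma(s,t)\overline{\sigma(s,t)}\,u_{st}\otimes v_{st}=V_{st}$. Also $V_s(a\otimes1)V_s^*=(s\cdot a)\otimes1$. So there is a $*$-homomorphism $\Pi$ from the full crossed product to $A\otimes_{\min}D$ with $\Pi(a\lambda_s)=au_s\otimes v_s$. Since $(u_s^*\otimes1)V_s=1\otimes v_s$ and the $v_s$ span a dense subspace of $D$, $\Pi$ is surjective. Let $\Lambda$ be the canonical surjection of the full crossed product onto $A\rtimes_\lambda G$, and $E_0=\mathrm{id}\otimes\tau_0$. Then $E_0(au_s\otimes v_s)=\tau_0(v_s)au_s=\delta_{s,e}a$, so $E_0\Pi=E\Lambda$. As $E_0$ (by Step 1) and $E$ are faithful,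
$$\ker\Pi=\{x:E_0\Pi(x^*x)=0\}=\{x:E\Lambda(x^*x)=0\}=\ker\Lambda .$$
So both quotients coincide, with $E$ corresponding to $E_0$.

**Step 3 (traces give pseudo-expectations).** Conjugation by $\lambda_s$ becomes $\mathrm{Ad}\,V_s$. For $\tau$ tracial,
$$(\mathrm{id}\otimes\tau)\big(V_s(a\otimes d)V_s^*\big)=u_sau_s^*\,\tau(v_sdv_s^*)=u_s\big((\mathrm{id}\otimes\tau)(a\otimes d)\big)u_s^* ,$$
so $\mathrm{id}\otimes\tau$ is equivariant by linearity and continuity. It is ucp and the identity on $A$. $\square$

**Twisted group algebras.** In Theorem 3, $u_e=1$ gives $\sigma(s,e)=\sigma(e,s)=1$, and associativity of $u_su_tu_r$ gives the cocycle identity $\sigma(s,t)\sigma(st,r)=\sigma(t,r)\sigma(s,tr)$. On $\ell^2(G)$ put $v_s\delta_t=\overline{\sigma(s,t)}\delta_{st}$. The cocycle identity gives $v_sv_t=\overline{\sigma(s,t)}v_{st}$, and $D=C^*_\lambda(G,\bar\sigma)$ is the closed span of the $v_s$. Let $\tau_0(x)=\langle x\delta_e,\delta_e\rangle$, so $\tau_0(v_s)=\delta_{s,e}$. It is tracial: $\tau_0(v_sv_t)$ and $\tau_0(v_tv_s)$ vanish unless $t=s^{-1}$, and then $v_sv_t$ is a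 scalar, so $v_s$ and $v_t$ commute. It is faithful: the operators $w_r\delta_t=\overline{\sigma(t,r)}\delta_{tr}$ commute with all $v_s$ by the cocycle identity, and $w_r\delta_e=\delta_r$, so $x\delta_e=0$ with $x\in D$ implies $x\delta_r=w_rx\delta_e=0$ for all $r$, that is, $x=0$. For example, in Case 4 the $u_t$ are real matrices, so $\sigma$ takes values in $\{\pm1\}$, $\bar\sigma=\sigma$, and $v_t\mapsto u_t$ is a $*$-isomorphism $D\cong M_2$, since both sides have dimension $4$ and the same relations.

Lemma 3 applies to $D$, $v$, $\tau_0$, and gives the isomorphism in Theorem 3 and one half of the classification. For the other half we need to know $I_G(A)$ and the commutant of $A$ inside it.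

**Step 1 ($I_G(A)=I(A)$ with the action $\mathrm{Ad}\,u_s$).** Let $M=I(A)\subseteq B(H)$ be Hamana's non-equivariant injective envelope, and let $P:B(H)\to M$ be a conditional expectation, which exists by injectivity. $M$ is rigid over $A$, hence $G$-rigid. For $G$-injectivity, let $V\subseteq W$ be $G$-operator systems and $\varphi:V\to M$ equivariant and ucp. Let $\psi:W\to M$ be any ucp extension, $\mathfrak m$ a right-invariant mean on $G$, and define $\Psi:W\to B(H)$ by
$$\langle\Psi(w)\xi,\eta\rangle=\mathfrak m_s\langle u_s^*\psi(sw)u_s\xi,\eta\rangle .$$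
This is an average of ucp maps, so it is ucp, and it extends $\varphi$ because $u_s^*\varphi(sv)u_s=\varphi(v)$. Write $\Psi(w)=\mathfrak m_s(u_s^*\psi(sw)u_s)$ for short. Since $u_{rt^{-1}}\in\mathbb T\,u_ru_t^*$ and scalars cancel in $u_s^*(\cdot)u_s$, the substitution $r=st$ and right invariance give
$$\Psi(tw)=\mathfrak m_s\big(u_s^*\psi(stw)u_s\big)=\mathfrak m_r\big(u_tu_r^*\psi(rw)u_ru_t^*\big)=u_t\Psi(w)u_t^* .$$
As $P$ is $M$-bimodular and $u_t\in A\subseteq M$, the map $P\circ\Psi:W\to M$ is an equivariant ucp extension of $\varphi$. So $M$ is $G$-injective and $G$-rigid over $A$, and $I_G(A)=M$ by uniqueness.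

**Step 2 ($A'\cap I(A)=\mathbb C$).** First, a fact about $C(K,A)=A\otimes C(K)$ with $K$ compact Hausdorff: *since $A$ is simple, every nonzero closed ideal $I$ of $C(K,A)$ contains some $1\otimes h$ with $0\ne h\in C(K)$.* Indeed, let $f\in I$ with $f(x)\ne0$. As $A$ is simple and unital, $\sum_ia_if(x)b_i=1$ for finitely many $a_i,b_i\in A$. Then $g=\sum_ia_ifb_i\in I$ satisfies $\|g(y)-1\|<\frac12$ for $y$ in an open set $U\ni x$. Take $h\in C(K)$ with $h(x)=1$ and $\operatorname{supp}h\subseteq U$. The function $k=hg^{-1}$ on $U$, $k=0$ off $U$, is continuous, and $kg=1\otimes h\in I$.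

Now let $z=z^*\in A'\cap I(A)$. The canonical $*$-homomorphism $A\otimes C(\operatorname{sp}z)\to C^*(A,z)$, $a\otimes f\mapsto af(z)$, is surjective and injective on $1\otimes C(\operatorname{sp}z)$, so its kernel is $0$ by the fact. Hence for $x\in\operatorname{sp}z$ the map $\mathrm{id}\otimes\delta_x$ is a ucp map $C^*(A,z)\to A\subseteq I(A)$ fixing $A$ and sending $z$ to $x1$. Extend it by injectivity to a ucp map $I(A)\to I(A)$. By rigidity this is the identity, so $z=x1$. Since $A'\cap I(A)$ is spanned by its self-adjoint elements, it is $\mathbb C$.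

**Step 3 (every pseudo-expectation comes from a trace).** Let $F:A\otimes_{\min}D\to I(A)$ be an equivariant pseudo-expectation. It is bimodular over $A\otimes1$, so $aF(1\otimes d)=F(a\otimes d)=F(1\otimes d)a$. By Step 2, $F(1\otimes d)=\tau(d)1$ with $\tau$ a state of $D$, and $F=\mathrm{id}\otimes\tau$. Equivariance applied to $V_s(1\otimes d)V_s^*=1\otimes v_sdv_s^*$ gives $\tau(v_sdv_s^*)=u_s\tau(d)u_s^*=\tau(d)$. Replacing $d$ by $dv_s$, $\tau(v_sd)=\tau(dv_s)$. As the $v_s$ span a dense subspace, $\tau$ is tracial. The converse is Lemma 3.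

**Step 4 (reading off (i) and (ii)).** Since $E=\mathrm{id}\otimes\tau_0$, (ii) holds if and only if $\tau_0$ is the only tracial state of $D$, that is, if and only if $D$ has a unique tracial state. By Lemma 3, (i) holds if and only if every tracial state of $D$ is faithful. It remains to see that this means that $D$ is simple. If $D$ is simple and $\tau$ is tracial, then $\{d:\tau(d^*d)=0\}$ is a proper closed two-sided ideal, hence $0$. If $D$ has a proper nonzero closed ideal $J$, let $\rho$ be a state vanishing on $J$ and put $\tau(d)=\mathfrak m_s(\rho(v_sdv_s^*))$. Because $v_sv_t\in\mathbb Tv_{st}$, right invariance gives $\tau(v_tdv_t^*)=\tau(d)$. So $\tau$ is tracial as in Step 3, vanishes on $J$, and is not faithful. This proves Theorem 3. $\square$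

If $G$ is finite, then $D$ is finite-dimensional, a sum of matrix blocks; it is simple exactly when there is one block, exactly when the trace is unique. A failure of the guess must come from an infinite $G$ whose twisted group algebra is simple and has two traces.

## 7. Odd subsets: a minimal, topologically free action on an affine space

By Lemma 3 with $D=A$ and $v=u$ (so the cocycle must be real), it suffices to find a simple unital AF algebra $A$ with these features: a group $\mathcal U$ of unitaries in $A$, containing $\pm1$, with dense span and such that products are controlled up to sign; a faithful trace vanishing on $\mathcal U\setminus\{\pm1\}$; and a second trace that does not vanish there.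

Crossed products $C(X)\rtimes_\lambda\Gamma$ are good candidates. If $X$ is a compact abelian $2$-group and $\Gamma$ acts by automorphisms, the characters of $X$ together with $\Gamma$ generate such a group of unitaries, and Haar measure gives the first trace. But if $X\neq\{0\}$ this $X$ never gives a simple algebra: $0\in X$ is a fixed point, and evaluation at $0$ induces a surjection $C(X)\rtimes_\lambda\Gamma\to C^*_\lambda(\Gamma)$ whose kernel contains all functions vanishing at $0$. The remedy is to remove the origin: let $X$ be an invariant *coset* instead of a group. For $\Gamma$ built from permutation groups acting on subsets of finite sets, the subsets of odd cardinality form an invariant coset. On it the "characters" form a group containing the constant $-1$, which is where the projective lifts come from.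

For a finite set $\Omega$, view the power set as the vector space $\mathbb F_2^\Omega$ with $+$ the symmetric difference, and let $O(\Omega)$ be the set of odd-cardinality subsets. The symmetric group $\mathrm{Sym}(\Omega)$ acts on $O(\Omega)$, with one orbit for each odd size. For minimality, an orbit at one level must reach every odd set of the level below. For a second invariant measure, singletons should mostly go to singletons. The multiplicities $M_n$ below achieve both.

**Step 1 (the tower).** Let $\Omega_0=\{1,2,3\}$. Given $\Omega_n$ with $N_n=|\Omega_n|$, put $k_n=2^{N_n+n}$ and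
$$\Omega_{n+1}=\{(T,l):T\in O(\Omega_n),\ 1\le l\le M_n(T)\},\qquad M_n(T)=\begin{cases}2k_n&|T|=1,\\2&|T|\ge3.\end{cases}$$
For example, $O(\Omega_0)$ consists of three singletons and $\{1,2,3\}$, $k_0=8$, and $N_1=3\cdot16+2=50$. For $S\subseteq\Omega_{n+1}$ let
$$p_n(S)=\sum_{(T,l)\in S}T\subseteq\Omega_n .$$
This map is $\mathbb F_2$-linear. Since each $|T|$ is odd, $|p_n(S)|\equiv|S|$ mod $2$, so $p_n$ maps $O(\Omega_{n+1})$ to $O(\Omega_n)$. It does so surjectively, as $p_n(\{(T,1)\})=T$. All fibres over $O(\Omega_n)$ are cosets of the kernel of $p_n$, so they have equal cardinality.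

For $g\in\mathrm{Sym}(\Omega_n)$ put $\iota_n(g)(T,l)=(gT,l)$. This makes sense because $M_n(gT)=M_n(T)$. It defines a homomorphism $\iota_n:\mathrm{Sym}(\Omega_n)\to\mathrm{Sym}(\Omega_{n+1})$, which is injective (look at singletons $T$), and $p_n(\iota_n(g)S)=g\,p_n(S)$. Let
$$X=\varprojlim O(\Omega_n),\qquad\Gamma=\varinjlim\mathrm{Sym}(\Omega_n).$$
$X$ is compact and metrizable, its coordinate maps $x\mapsto x_n$ are surjective, and the cylinders $\{x:x_n=T\}$ form a base. $\Gamma$ is a countable locally finite group. An element of $\mathrm{Sym}(\Omega_n)$ acts compatibly on all coordinates $m\ge n$, so $\Gamma$ acts on $X$ by homeomorphisms.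

All multiplicities are even, so $\Omega_{n+1}$ is partitioned into *pairs* $\{(T,2j-1),(T,2j)\}$. Adding a pair to $S$ changes neither $p_n(S)$, since $T+T=0$, nor the parity of $|S|$. Pairs are the flexibility in the next two steps.

**Step 2 (the action is minimal).** We show that every orbit meets every cylinder. Let $x\in X$ and $T\in O(\Omega_n)$. The number $w=|x_{n+1}|$ is odd and $|\Omega_{n+1}|$ is even, so $w\le|\Omega_{n+1}|-1$. Let $S$ be the union of $\{(T,1)\}$ and $(w-1)/2$ pairs other than $\{(T,1),(T,2)\}$; there are $|\Omega_{n+1}|/2-1\ge(w-1)/2$ such pairs. Then $|S|=w$ and $p_n(S)=T$. Choose $g\in\mathrm{Sym}(\Omega_{n+1})$ with $gx_{n+1}=S$. Then $(gx)_n=p_n(S)=T$.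

**Step 3 (the action is topologically free).** We show that for $g\ne e$ the closed set $\mathrm{Fix}(g)$ has empty interior. Let $U\ne\emptyset$ be open. For large $m$, $g$ is a nontrivial element of $\mathrm{Sym}(\Omega_m)$ and $U\supseteq\{x:x_m=T\}$ for some $T\in O(\Omega_m)$. Pick $\omega\in\Omega_m$ with $g\omega\ne\omega$, and put $j=(\{\omega\},1)$, $j'=(\{g\omega\},1)=\iota_m(g)j$. Start with $\{(T,1)\}$. If $j$ is missing, add the pair $\{(\{\omega\},1),(\{\omega\},2)\}$; if $j'$ is present, add the pair $\{(\{g\omega\},1),(\{g\omega\},2)\}$. The two pairs are disjoint, so we obtain $S\in O(\Omega_{m+1})$ with $p_m(S)=T$, $j\in S$, $j'\notin S$. Then $j'\in\iota_m(g)S$, so $\iota_m(g)S\ne S$. Any $x$ with $x_{m+1}=S$ lies in $U$ and satisfies $gx\ne x$.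

## 8. Two invariant measures and a character that separates them

**Step 4 (the measure $m$).** Since the fibres of each $p_n$ have equal size, there is a probability measure $m$ on $X$ whose image on every $O(\Omega_n)$ is uniform. It is $\Gamma$-invariant and has full support.

**Step 5 (the measure $\mu$, concentrated near singletons).** Let $\theta_n$ be the uniform measure on the $N_n$ singletons in $O(\Omega_n)$. A $\theta_{n+1}$-random set is $\{(T,l)\}$ with $(T,l)$ uniform in $\Omega_{n+1}$, and it is sent to $T$. Each singleton $T$ has the same number $2k_n$ of labels, and the remaining $T$ have total probability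
$$\varepsilon_n=\frac{2(2^{N_n-1}-N_n)}{N_{n+1}}\le\frac{2^{N_n}}{2k_nN_n}=\frac{2^{-n-1}}{N_n}\le\frac{2^{-n-1}}3,$$
where we used $N_{n+1}\ge2k_nN_n$. Hence
$$(p_n)_*\theta_{n+1}\ge(1-\varepsilon_n)\theta_n . \tag{3}$$

Let $\Theta_r$ be a probability measure on $X$ with image $\theta_r$ on $O(\Omega_r)$, which exists because $x\mapsto x_r$ is onto, and let $\mu$ be a weak* limit point of $(\Theta_r)_r$.

*Invariance.* For $r\ge n$, the image of $\Theta_r$ on $O(\Omega_n)$ is the image of the $\mathrm{Sym}(\Omega_r)$-invariant measure $\theta_r$ under a $\mathrm{Sym}(\Omega_n)$-equivariant map, so it is $\mathrm{Sym}(\Omega_n)$-invariant. Indicators of cylinders are continuous, so the image of $\mu$ on every $O(\Omega_n)$ is $\mathrm{Sym}(\Omega_n)$-invariant. A given $g\in\Gamma$ lies in $\mathrm{Sym}(\Omega_n)$ for all large $n$, so $\mu$ is $\Gamma$-invariant.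

*Mass of singletons.* Iterating (3), for $r\ge1$ the image of $\Theta_r$ on $O(\Omega_1)$ is at least
$$\prod_{n=1}^{r-1}(1-\varepsilon_n)\,\theta_1\ \ge\ \Big(1-\sum_{n\ge1}\varepsilon_n\Big)\theta_1\ \ge\ \tfrac56\,\theta_1,$$
because $\sum_{n\ge1}2^{-n-1}/3=\frac16$. So the image of $\mu$ on $O(\Omega_1)$ is at least $\frac56\theta_1$. In contrast, $m(\{x:|x_1|=1\})=50/2^{49}$. So $\mu\ne m$.

**Step 6 (affine characters).** We need a group of functions that spans $C(X)$ and is orthogonal under $m$. For $S\subseteq\Omega_n$ put
$$\chi_{n,S}(x)=(-1)^{|x_n\cap S|},\qquad\mathcal H=\{\chi_{n,S}:n\ge0,\ S\subseteq\Omega_n\}.$$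
Since $|x_n\cap(S+S')|\equiv|x_n\cap S|+|x_n\cap S'|$ mod $2$, we have $\chi_{n,S}\chi_{n,S'}=\chi_{n,S+S'}$. Since $|x_n|$ is odd, $\chi_{n,\Omega_n}=-1$. With $(g\cdot f)(x)=f(g^{-1}x)$, $g\cdot\chi_{n,S}=\chi_{n,gS}$ for $g\in\mathrm{Sym}(\Omega_n)$. Finally, from $x_n=p_n(x_{n+1})$,
$$|x_n\cap S|\equiv\sum_{(T,l)\in x_{n+1}}|T\cap S|\equiv|x_{n+1}\cap S^*|,\qquad S^*=\{(T,l):|T\cap S|\text{ odd}\},$$
so $\chi_{n,S}=\chi_{n+1,S^*}$. Thus the levels are nested, and $\mathcal H$ is a $\Gamma$-invariant group of continuous $\{\pm1\}$-valued functions containing $-1$. It separates points: if $x_n\ne y_n$, take $S=\{\omega\}$ with $\omega\in x_n+y_n$. By Stone–Weierstrass, $\operatorname{span}\mathcal H$ is dense in $C(X)$.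

*Orthogonality.* If $\chi=\chi_{n,S}\ne\pm1$, then $\emptyset\ne S\ne\Omega_n$. Choose $\omega\in S$ and $\omega'\notin S$. Adding $\{\omega,\omega'\}$ is a bijection of $O(\Omega_n)$ that flips the sign $(-1)^{|\cdot\cap S|}$. Therefore
$$\int\chi\,dm=0\qquad\text{for all }\chi\in\mathcal H\setminus\{\pm1\}. \tag{4}$$

*A separating character.* Since $\mu\ne m$ and $\operatorname{span}\mathcal H$ is dense, some character has different integrals under $\mu$ and $m$; it is not $\pm1$, so by (4) its $\mu$-integral is nonzero. We can even name one. Fix $\omega\in\Omega_1$ and let $\chi_0=\chi_{1,\{\omega\}}$, which is not constant. It equals $1$ when $x_1=\{\omega'\}$ with $\omega'\ne\omega$, an event of $\mu$-measure at least $\frac56\cdot\frac{49}{50}=\frac{49}{60}$. Hence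
$$\int\chi_0\,d\mu\ \ge\ \tfrac{49}{60}-\tfrac{11}{60}=\tfrac{19}{30}>0. \tag{5}$$

## 9. The algebra $C(X)\rtimes_\lambda\Gamma$ and the group of signed monomials

**Step 7 (the algebra $A$ is simple and AF).** Let $A=C(X)\rtimes_\lambda\Gamma$, with canonical unitaries $w_g$ and faithful expectation $\Phi:A\to C(X)$. Regard $C(O(\Omega_n))\subseteq C(X)$ through $x\mapsto x_n$. Then $A$ is the closure of the increasing union of the finite-dimensional $*$-algebras
$$A_n=\operatorname{span}\{fw_g:f\in C(O(\Omega_n)),\ g\in\mathrm{Sym}(\Omega_n)\},$$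
so it is unital, separable and AF.

For simplicity, let $I$ be a proper closed ideal with quotient map $\pi$. We show that $\|\Phi(b)\|\le\|\pi(b)\|$ for all $b\in A$. The ideal $I\cap C(X)$ of $C(X)$ is proper and $\Gamma$-invariant, so its zero set is closed, nonempty and invariant, hence all of $X$ by minimality. So $I\cap C(X)=0$ and $\pi|_{C(X)}$ is isometric. Let $b=\sum_{g\in\mathcal F}f_gw_g$ be a finite sum, with $f_e=0$ if $e\notin\mathcal F$. By Step 3, the set of $x$ with $gx\ne x$ for all $g\in\mathcal F\setminus\{e\}$ is a finite intersection of dense open sets, hence dense. For such $x$, extend evaluation at $x$ from $\pi(C(X))\cong C(X)$ to a state of $A/I$, and let $\rho$ be its composition with $\pi$. Since $\rho|_{C(X)}$ is multiplicative, $C(X)$ lies in the multiplicative domain of $\rho$. For $g\in\mathcal F\setminus\{e\}$ pick $f\in C(X)$ with $f(x)=1$ and $f(gx)=0$. Then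
$$\rho(w_g)=f(x)\rho(w_g)=\rho(fw_g)=\rho\big(w_g(g^{-1}\cdot f)\big)=\rho(w_g)f(gx)=0,$$
so $\rho(f_gw_g)=f_g(x)\rho(w_g)=0$. Hence $\rho(b)=f_e(x)$ and $|f_e(x)|\le\|\pi(b)\|$. By density of such $x$, $\|\Phi(b)\|\le\|\pi(b)\|$, and by continuity this holds for all $b\in A$. If $b\in I$, then $\pi(b^*b)=0$, so $\Phi(b^*b)=0$ and $b=0$. Thus $I=0$.

**Step 8 (invariant measures give traces).** For a $\Gamma$-invariant probability measure $\nu$ on $X$, the state $\tau_\nu(b)=\int\Phi(b)\,d\nu$ is tracial. Indeed, $fw_g\,f'w_h=f(g\cdot f')w_{gh}$ and $f'w_h\,fw_g=f'(h\cdot f)w_{hg}$; both are killed by $\Phi$ unless $h=g^{-1}$, and then $\int f(g\cdot f')\,d\nu=\int f'(g^{-1}\cdot f)\,d\nu$ by invariance. The trace $\tau_m$ is faithful: if $\int\Phi(b^*b)\,dm=0$, then $\Phi(b^*b)=0$ since $m$ has full support, and $b=0$ since $\Phi$ is faithful.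

**Step 9 (the group $G$ and its action).** Let
$$\mathcal U=\{\chi w_g:\chi\in\mathcal H,\ g\in\Gamma\}.$$
Since $w_g\chi w_g^*=g\cdot\chi\in\mathcal H$, this is a group of unitaries of $A$. It contains $\pm1$, and its span is dense in $A$ because $\operatorname{span}\mathcal H$ is dense in $C(X)$. Moreover $\tau_m(y)=0$ for $y\in\mathcal U\setminus\{\pm1\}$: for $y=\chi w_g$ with $g\ne e$ because $\Phi(y)=0$, and for $g=e$ by (4). Finally, $\mathcal U$ is the increasing union of the finite groups $\{\chi_{n,S}w_g:S\subseteq\Omega_n,\ g\in\mathrm{Sym}(\Omega_n)\}$.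

Let $G=\mathcal U/\{\pm1\}$, a countable locally finite group. Choose lifts $t\mapsto u_t\in\mathcal U$ with $u_e=1$. Then $u_su_t=\sigma(s,t)u_{st}$ with $\sigma$ valued in $\{\pm1\}$, so $\bar\sigma=\sigma$. Let $G$ act on $A$ by $t\cdot a=u_tau_t^*$.

**Step 10 (the crossed product is $A\otimes_{\min}A$).** Apply Lemma 3 with $D=A$, $v=u$, $\tau_0=\tau_m$. Its hypotheses were checked in Steps 8 and 9: $v_sv_t=\sigma(s,t)v_{st}=\overline{\sigma(s,t)}v_{st}$, the $u_t$ have dense span, $\tau_m$ is a faithful trace and $\tau_m(u_t)=0$ for $t\ne e$. So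
$$A\rtimes_\lambda G\cong A\otimes_{\min}A,\qquad a\lambda_t\leftrightarrow au_t\otimes u_t,\qquad E\leftrightarrow\mathrm{id}\otimes\tau_m .$$

**Step 11 (condition (i) holds).** A minimal tensor product of simple C*-algebras is simple (Takesaki, *Theory of Operator Algebras I*, IV.4). For our AF algebra this is quick to see directly. $A\otimes_{\min}A$ is the closure of the increasing union of the finite-dimensional algebras $B_n=A_n\otimes A_n$; in particular it is AF. Let $I$ be a nonzero closed ideal. If $I\cap B_n=0$ for all $n$, the quotient map by $I$ would be isometric on each $B_n$, hence everywhere, and $I=0$. So $I\cap B_n\ne0$ for some $n$. A nonzero ideal of $A_n\otimes A_n$ contains $p\otimes q$ for some nonzero central projections $p,q$ of $A_n$. As $A$ is simple and unital, $\sum_ia_ipb_i=1$ and $\sum_jc_jqd_j=1$ for finitely many elements of $A$, so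
$$\sum_{i,j}(a_i\otimes c_j)(p\otimes q)(b_i\otimes d_j)=1\otimes1\in I .$$
Thus $A\rtimes_\lambda G$ is simple, and (i) holds by Lemma 1.

**Step 12 (condition (ii) fails).** By Lemma 3, the trace $\tau_\mu$ gives an equivariant pseudo-expectation
$$F=\mathrm{id}\otimes\tau_\mu:A\rtimes_\lambda G\to A\subseteq I_G(A).$$
Let $t\in G$ be the class of $\chi_0$. Since $\chi_0\ne\pm1$, $t\ne e$, and $u_t=\pm\chi_0$. By (5),
$$F(\lambda_t)=(\mathrm{id}\otimes\tau_\mu)(u_t\otimes u_t)=\tau_\mu(u_t)\,u_t=\pm\Big(\int\chi_0\,d\mu\Big)u_t\ne0=E(\lambda_t).$$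
So $F\ne E$, and (ii) fails. This proves Theorem 1. $\square$

The maps $(1-r)E+rF$, $0\le r\le1$, are equivariant pseudo-expectations, pairwise different because they differ at $\lambda_t$, and all of them are faithful by Lemma 1. In particular $F$ itself is faithful.
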